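\title{Polynomial volume growth of graphs with nonnegative Ollivier curvature}

\begin{abstract}
We prove that a connected graph of bounded degree with nonnegative Ollivier curvature has polynomial volume growth, with constants that depend only on the degree bound. This answers a question stated by Benson, Ralli and Tetali. The proof shows that the entropy of the lazy random walk at time $t$ is $O(\log t)$, and this part needs no reversibility. The main tool is a gradient estimate for the functions $Q^tf$, $0\le f\le 1$, that improves on the Lipschitz bound $C/\sqrt t$ where $Q^tf$ is small. It is derived from two Harnack inequalities with additive errors, both proved by coupling two walkers whose distance is a supermartingale.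
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Curvature and growth}

Let $G=(V,E)$ be a connected simple graph, possibly infinite, with finite maximum degree $\Delta$. Let $d$ be the graph distance and $B_x(r)=\{v\in V: d(x,v)\le r\}$. The graph has \emph{polynomial volume growth} if there are a vertex $x$ and constants $C,p>0$ with $|B_x(r)|\le Cr^p$ for all integers $r\ge1$. The choice of $x$ does not matter, because $B_x(r)\subseteq B_y(r+d(x,y))$. Finite graphs have this property trivially, and bounded degree alone gives only the exponential bound $|B_x(r)|\le 1+\Delta+\dots+\Delta^r$.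

Let $\mu,\nu$ be finitely supported probability measures on $V$. A \emph{coupling} of $\mu$ and $\nu$ is a probability measure $\pi$ on $V\times V$ with marginals $\mu$ and $\nu$; its \emph{cost} is $\sum_{v,w}\pi(v,w)d(v,w)$. The Wasserstein distance $W_1(\mu,\nu)$ is the least cost of a coupling, and by Kantorovich duality it equals $\sup_f\sum_vf(v)(\nu(v)-\mu(v))$ over $1$-Lipschitz functions $f:V\to\mathbb{R}$. Let $\mu_x$ be the law of one step of the lazy simple random walk from $x$: $\mu_x(x)=\frac12$ and $\mu_x(v)=\frac1{2\deg x}$ for each neighbor $v\sim x$. The \emph{Ollivier curvature} of distinct vertices $x,y$ is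
\[
\kappa(x,y)=1-\frac{W_1(\mu_x,\mu_y)}{d(x,y)} .
\]
Thus $\kappa(x,y)\ge0$ says that two walkers at $x$ and $y$ can each take a step of the walk, jointly, so that their expected distance does not increase. Three computations show how the sign of $\kappa$ is tied to the size of balls.

\emph{Positive curvature.} Since $W_1(\delta_x,\mu_x)=\frac12$, the triangle inequality gives $d(x,y)\le1+W_1(\mu_x,\mu_y)$. If $\kappa\ge k>0$ everywhere, then $d(x,y)\le1+(1-k)d(x,y)$, so the diameter is at most $1/k$ and $G$ is finite.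

\emph{Zero curvature.} On $\mathbb{Z}^n$, moving both walkers by the same increment keeps their distance fixed, so $\kappa\ge0$. In fact $\kappa=0$: if $\epsilon_i\in\{\pm1\}$ and $\epsilon_i(y_i-x_i)=|y_i-x_i|$, then $f(v)=\sum_i\epsilon_iv_i$ is $1$-Lipschitz and has mean $f(z)$ under $\mu_z$, so $W_1(\mu_x,\mu_y)\ge f(y)-f(x)=d(x,y)$. Balls grow polynomially, and $|B_x(r)|\ge(2\lfloor r/n\rfloor+1)^n\ge(r/n)^n$.

\emph{Negative curvature.} Every graph has $\kappa\ge-1$: let both walkers stay with probability $\frac12$ and both move otherwise, at cost at most $d(x,y)+1$. Let $xy$ be an edge of the $\Delta$-regular tree, $\Delta\ge3$, and let $f(v)=-d(x,v)$ on the side of $x$ and $f(v)=1+d(y,v)$ on the side of $y$. The means of $f$ under $\mu_y$ and $\mu_x$ are $\frac12+\frac{\Delta-1}{\Delta}$ and $\frac{2-\Delta}{2\Delta}$, so $W_1(\mu_x,\mu_y)\ge2-\frac2\Delta$ and $\kappa(x,y)\le\frac2\Delta-1<0$. Here $|B_x(r)|\ge(\Delta-1)^r$, so a negative lower bound on the curvature need not give polynomial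 growth.

So $\kappa\ge0$ is the borderline, and the lattices suggest that growth is polynomial there. The following bounds on $s_x(r)=|\{v:d(x,v)=r\}|$ are known under the assumption $\kappa\ge k$ for all pairs. A bound of Paeng states that $s_x(r)\le\Delta^r\prod_{j=0}^{r-1}(1-\frac k2j)$ for $0\le r\le\operatorname{diam}(G)$; it is informative only for $k>0$. If $G$ is $\Delta$-regular, then $s_x(i+1)\le\frac{\Delta+1-2\Delta k}2s_x(i)$ for $i\ge1$. At $k=0$ both bounds are exponential in the radius. Benson, Ralli and Tetali \cite{BRT} state the following question as open.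

\begin{quote}
\emph{Does every connected graph of bounded degree with $\kappa(x,y)\ge0$ for all distinct $x,y$ have polynomial volume growth?}
\end{quote}

\subsection{Results}

The answer is yes, uniformly in the graph and the base point.

\begin{theorem}\label{thm:main}
For every $\Delta$ there are constants $C_\Delta,p_\Delta$ such that every connected simple graph with maximum degree at most $\Delta$ and $\kappa(x,y)\ge0$ for all $x\ne y$ satisfies
\[
|B_x(r)|\le C_\Delta\,r^{p_\Delta}\qquad\text{for all }x\in V,\ r\ge1 .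
\]
\end{theorem}

The exponent must depend on $\Delta$: the lattice $\mathbb{Z}^n$ has degree $2n$, so $p_\Delta\ge\lfloor\Delta/2\rfloor$.

The proof uses only two properties of the walk, and we work with all kernels that have them. Fix $\eta\in(0,\frac14]$. Let $\mathcal{C}_\eta$ be the class of pairs $(G,P)$, where $G$ is a connected simple graph with at least two vertices and $P$ is a Markov kernel on $V$ with $P_x=P(x,\cdot)$ supported in $B_x(1)$, such that
\begin{itemize}
\item[(A1)] $P(x,v)\ge4\eta$ whenever $v\sim x$;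
\item[(A2)] $W_1(P_x,P_y)\le d(x,y)$ for all $x,y\in V$.
\end{itemize}
By (A1) all degrees are at most $1/(4\eta)$, and $V$ is countable. Put
\[
Q=\tfrac12(I+P),\qquad\text{so that }Q(x,x)\ge\tfrac12\ \text{ and }\ Q(x,y)\ge2\eta\ \text{ for all }y\in B_x(1).
\]
Write $p_t(x,z)=Q^t(x,z)$ for the law at time $t$ of the $Q$-chain $(X_i)$ started at $x$, and $H_x(t)=-\sum_zp_t(x,z)\log p_t(x,z)$ for its Shannon entropy.

\begin{theorem}\label{thm:entropy}
There is $C_H=C_H(\eta)$ such that $H_x(t)\le C_H(1+\log t)$ for all $(G,P)\in\mathcal{C}_\eta$, $x\in V$ and $t\ge1$.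
\end{theorem}

No reversibility is assumed here. To count vertices we need in addition a measure, comparable to counting measure, that the walk does not increase.

\begin{theorem}\label{thm:volume}
Let $(G,P)\in\mathcal{C}_\eta$, and let $m:V\to[1,M]$ satisfy $\sum_ym(y)P(y,z)\le m(z)$ for all $z$. Then $|B_x(r)|\le C'r^p$ for all $x\in V$ and $r\ge1$, where $C'=C'(\eta,M)$ and $p=p(\eta)$. If $m$ is reversible for $P$, that is, $m(y)P(y,z)=m(z)P(z,y)$ for all $y,z$, then also $Q^{2t}(x,x)\ge c\,t^{-C}$ for all $x\in V$ and $t\ge1$, with $c,C>0$ depending only on $\eta$ and $M$.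
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:volume}]
A graph with one vertex is trivial. Otherwise take $P_x=\mu_x$ and $\eta=1/(8\Delta)$. Then (A1) holds because $\frac1{2\deg x}\ge\frac1{2\Delta}=4\eta$, and (A2) is the condition $\kappa\ge0$. The function $m=\deg$ takes values in $[1,\Delta]$ and is reversible, since $m(y)P(y,z)=\frac12$ for $y\sim z$; hence $\sum_ym(y)P(y,z)=m(z)\sum_yP(z,y)=m(z)$. Apply Theorem \ref{thm:volume} with $M=\Delta$.
\end{proof}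

Neither (A1) nor (A2) can be dropped from Theorem \ref{thm:volume}. On the $3$-regular tree with $m\equiv1$, the kernel $P_x=\mu_x$ satisfies (A1) but not (A2), the kernel $P=I$ satisfies (A2) but not (A1), and the volume grows exponentially. The measure $m$ enters only in the last lines of the proof of Theorem \ref{thm:volume}.

\subsection{Conventions}

The letters $C,c$ denote positive constants that depend only on $\eta$ and may change from line to line; numbered constants are fixed. Times are nonnegative integers, and $\mathbb{E}[Z;A]=\mathbb{E}[Z\mathbf{1}_A]$. The letter $f$ always denotes a function $V\to[0,1]$, and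
\[
u_n=Q^nf,
\]
which again takes values in $[0,1]$. A supremum ``over the class'' runs over all $(G,P)\in\mathcal{C}_\eta$ with $V\subseteq\mathbb{N}$; every member of $\mathcal{C}_\eta$ is isomorphic to one of these.

\section{Entropy and the gradient estimate}\label{sec:entropy}

Entropy measures, on a logarithmic scale, how many vertices the walk effectively occupies at time $t$. Its increments have an exact expression, and this expression tells us which estimate to prove.

Let $\mu,\nu$ be finitely supported probability measures with the support of $\nu$ contained in that of $\mu$, and let $\varrho=\nu/\mu$ on the support of $\mu$. The relative entropy and the $\chi^2$ divergence are $\operatorname{KL}(\nu\,\|\,\mu)=\sum\nu\log\varrho$ and $\chi^2(\nu\,\|\,\mu)=\sum\mu(\varrho-1)^2=\sum\nu\varrho-1$. Jensen's inequality gives $\operatorname{KL}\le\log\sum\nu\varrho=\log(1+\chi^2)\le\chi^2$. For $t\ge2$ we have $p_t(x,z)=\sum_yQ(x,y)p_{t-1}(y,z)$, and expanding the logarithm of the ratio gives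
\begin{equation}\label{eq:chain}
H_x(t)=\sum_yQ(x,y)H_y(t-1)+\sum_yQ(x,y)\operatorname{KL}\bigl(p_{t-1}(y,\cdot)\,\|\,p_t(x,\cdot)\bigr).
\end{equation}
This is the chain rule: the second sum is the information that $X_t$ retains about the first step. Theorem \ref{thm:entropy} follows once each $\chi^2\bigl(p_{t-1}(y,\cdot)\,\|\,p_t(x,\cdot)\bigr)$ is $O(1/t)$.

\begin{example}[the lazy walk on $\mathbb{Z}$]\label{ex:Z}
Let $P$ be the simple random walk on $\mathbb{Z}$, so $(\mathbb{Z},P)\in\mathcal{C}_{1/8}$. A step of $Q$ is $-1,0,1$ with probabilities $\frac14,\frac12,\frac14$, the sum of two fair steps $\pm\frac12$. Hence $p_t(0,z)=4^{-t}\binom{2t}{t+z}$ for $|z|\le t$, and $\mathbb{E}X_t^2=t/2$. Let $\varrho_y(z)=p_{t-1}(y,z)/p_t(0,z)$. Dividing $\binom{2t-2}{t+z-2}$ and $\binom{2t-2}{t+z-1}$ by $\binom{2t}{t+z}$ gives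
\[
\varrho_1(z)=\frac{4(t+z)(t+z-1)}{2t(2t-1)},\qquad\varrho_0(z)=\frac{4(t+z)(t-z)}{2t(2t-1)},
\]
and $\varrho_{-1}(z)=\varrho_1(-z)$. Therefore
\[
\varrho_1(z)-1=\frac{4tz+2z^2-2z-t}{t(2t-1)},\qquad\varrho_0(z)-1=\frac{t-2z^2}{t(2t-1)} .
\]
As $|z|\le t$, both numerators are at most $t(8|z|+1)$ in absolute value, so $|\varrho_y(z)-1|\le(8|z|+1)/t$ and $\chi^2\le\mathbb{E}[128X_t^2+2]/t^2\le66/t$. Since $H_y=H_0$, \eqref{eq:chain} gives $H_0(t)\le H_0(t-1)+66/t$.

Two things made this work: $|\varrho-1|$ is typically of order $t^{-1/2}$, and it is much larger only where $|X_t|$ is much larger than $\sqrt t$, which is unlikely. The same picture appears for $f=\mathbf{1}_{[0,\infty)}$. Here $u_t(-j)=\sum_{i\ge j}p_t(0,i)$ and $u_t(-j+1)-u_t(-j)=p_t(0,j-1)$: in the tail, the function and its gradient are small together. They do not vanish together, however: $u_t(-t-1)=0$ and $u_t(-t)=4^{-t}$.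
\end{example}

On a general graph there is no formula for $\varrho$. Instead we test it against its own level sets $A$. This bounds the tail of $|\varrho-1|$ by the gradient of $Q^{t-1}\mathbf{1}_A$ at a point where this function is about $p_t(x,A)$, and what is needed is the following estimate.

\begin{proposition}[gradient estimate]\label{prop:grad}
There is $C=C(\eta)$ such that for all $(G,P)\in\mathcal{C}_\eta$, $f:V\to[0,1]$, $t\ge1$ and $x\sim y$,
\[
|u_t(x)-u_t(y)|\le\frac C{\sqrt t}\Bigl(u_t(x)^{2/3}+\frac1t\Bigr).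
\]
\end{proposition}

The last line of Example \ref{ex:Z} shows that some additive term is necessary.

\begin{proof}[Proof of Theorem \ref{thm:entropy} from Proposition \ref{prop:grad}]
Fix $t\ge2$, $x\in V$, $y\in B_x(1)$, and let $L=1/(2\eta)\ge2$. Since $p_t(x,z)\ge Q(x,y)p_{t-1}(y,z)\ge p_{t-1}(y,z)/L$, the support $\Sigma$ of $p_t(x,\cdot)$ contains that of $p_{t-1}(y,\cdot)$, and $\varrho(z)=p_{t-1}(y,z)/p_t(x,z)$ satisfies $0\le\varrho\le L$ and $|\varrho-1|\le L$ on $\Sigma$.

Let $\theta>0$, let $A\subseteq\Sigma$ be one of the sets $\{\varrho-1>\theta\}$, $\{1-\varrho>\theta\}$, and take $f=\mathbf{1}_A$, $a=p_t(x,A)=u_t(x)$. Then $u_{t-1}(y)=p_{t-1}(y,A)$, and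
\[
\theta a\le\Bigl|\sum_{z\in A}p_t(x,z)(\varrho(z)-1)\Bigr|=|u_{t-1}(y)-u_t(x)|\le2\max_{v\sim x}|u_{t-1}(v)-u_{t-1}(x)|,
\]
because $u_t(x)=Qu_{t-1}(x)$ is an average of $u_{t-1}$ over $B_x(1)$. Also $u_{t-1}(x)\le2u_t(x)=2a$, as $Q(x,x)\ge\frac12$. Proposition \ref{prop:grad} at time $t-1\ge t/2$ gives $\theta a\le\frac C{\sqrt t}(a^{2/3}+\frac1t)$. If $a^{2/3}\ge1/t$, then $a^{1/3}\le2C/(\theta\sqrt t)$; otherwise $a\le2C\theta^{-1}t^{-3/2}$. Adding the two sets,
\[
p_t\bigl(x,\{|\varrho-1|>\theta\}\bigr)\le\min\bigl(1,\,C\theta^{-3}t^{-3/2}\bigr)+C\theta^{-1}t^{-3/2}.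
\]
Integrate against $2\theta\,d\theta$ over $[0,L]$ and split the first term at $\theta=t^{-1/2}$:
\[
\chi^2\le\int_0^{t^{-1/2}}2\theta\,d\theta+\int_{t^{-1/2}}^\infty\frac{2C}{\theta^2t^{3/2}}\,d\theta+\frac{2CL}{t^{3/2}}=\frac1t+\frac{2C}t+\frac{2CL}{t^{3/2}}\le\frac Ct .
\]
By \eqref{eq:chain}, $\sup_xH_x(t)\le\sup_xH_x(t-1)+C/t$. Since $H_x(1)\le\log|B_x(1)|\le\log(1+\frac1{4\eta})$ and $\sum_{j=2}^t1/j\le\log t$, the theorem follows.
\end{proof}

\begin{remark}[why the exponent matters]\label{rem:exponent}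
A gradient bound $Ca^{1-1/q}/\sqrt t$ gives the tail $\min(1,C(\theta\sqrt t)^{-q})$ and hence $\chi^2\le\frac Ct\int_0^{L\sqrt t}s\min(1,s^{-q})\,ds$. The integral stays bounded exactly when $q>2$, and Proposition \ref{prop:grad} is the case $q=3$. The case $q=1$ is the plain Lipschitz bound $C/\sqrt t$, which comes quickly from coupling (Lemma \ref{lem:exit}(c)). It yields $\chi^2\le C/\sqrt t$ and $H_x(t)\le C\sqrt t$. The proof of Theorem \ref{thm:volume} bounds $|B_x(r)|$ by $\exp(C\sup_xH_x(Cr^2))$, so $q=1$ returns only the exponential bound that holds on every graph of bounded degree.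
\end{remark}

Section \ref{sec:coupling} constructs the coupling and deduces Theorem \ref{thm:volume} from Theorem \ref{thm:entropy}. The rest proves Proposition \ref{prop:grad}: Section \ref{sec:harnack1} gives a Harnack inequality with small but fixed errors, Section \ref{sec:harnack2} improves the error to $C(d(x,y)/\sqrt t)^3$, and Section \ref{sec:grad} turns this into the gradient estimate.

\section{A coupling with fluctuating distance}\label{sec:coupling}

\subsection{Martingale facts}

We use the following standard facts about processes adapted to a filtration $(\mathcal{F}_i)$.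
\begin{itemize}
\item \emph{Azuma--Hoeffding.} If $N$ is a supermartingale with $|N_{i+1}-N_i|\le2$, then $\mathbb{P}(N_n-N_0\ge z)\le e^{-z^2/8n}$ for $z\ge0$.
\item \emph{Maximal inequality.} If $N$ is a nonnegative supermartingale, then $\mathbb{P}(\sup_iN_i\ge\lambda)\le\mathbb{E}N_0/\lambda$.
\item \emph{Optional stopping.} If $N$ is a supermartingale and $\tau\le\tau'$ are bounded stopping times, then $\mathbb{E}[N_{\tau'}\mid\mathcal{F}_\tau]\le N_\tau$, with equality for martingales. The same holds if $\tau'$ is almost surely finite and $N_{i\wedge\tau'}$ is uniformly bounded.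
\item \emph{Burkholder.} If $N$ is a martingale and $p\ge2$, then $\mathbb{E}|N_n-N_0|^p\le C_p\,\mathbb{E}\bigl(\sum_{i<n}(N_{i+1}-N_i)^2\bigr)^{p/2}$, where $C_p$ depends only on $p$.
\end{itemize}
We apply the last fact in the following form. Let $N$ be a martingale with increments bounded by $2$, let $\tau\le\tau'$ be almost surely finite stopping times, and let $A\in\mathcal{F}_\tau$. Then
\begin{equation}\label{eq:burk}
\mathbb{E}\bigl[|N_{\tau'}-N_\tau|^p;A\bigr]\le2^pC_p\,\mathbb{E}\bigl[(\tau'-\tau)^{p/2};A\bigr].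
\end{equation}
Indeed, $\mathbf{1}_A(N_{n\wedge\tau'}-N_{n\wedge\tau})$ has increments $\mathbf{1}_{A\cap\{\tau\le i<\tau'\}}(N_{i+1}-N_i)$ with an $\mathcal{F}_i$-measurable indicator, so it is a martingale whose squared increments sum to at most $4(\tau'-\tau)\mathbf{1}_A$. Let $n\to\infty$ and use Fatou's lemma.

\subsection{The coupling}

Hypothesis (A2) provides couplings under which the distance of two walkers is a supermartingale. This alone does not make them meet: under the translation coupling on $\mathbb{Z}^n$ the distance is constant. A nonnegative supermartingale is forced to $0$ when it also fluctuates, so we modify the optimal coupling, at no cost, to make the distance change with probability at least $\eta$. This step uses (A1) and the laziness of $Q$. Laziness is needed: for the simple walk $P$ on $\mathbb{Z}$, the measures $P^n(0,\cdot)$ and $P^n(1,\cdot)$ have disjoint supports, so no coupling of these walkers ever meets.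

\begin{lemma}\label{lem:coupling}
Let $x\ne y$, $\ell=d(x,y)$, and let $x_1$ be a neighbor of $x$ with $d(x_1,y)=\ell-1$. There is a coupling $\pi'$ of $Q_x$ and $Q_y$ of cost at most $\ell$ with $\pi'(x,y)\ge\frac14$ and $\pi'(x_1,y)\ge\eta$.
\end{lemma}

\begin{proof}
Let $\pi$ be an optimal coupling of $P_x$ and $P_y$, and let $\pi^\circ=\frac12\delta_{(x,y)}+\frac12\pi$. This is a coupling of $Q_x,Q_y$ of cost at most $\ell$, by (A2), and $\pi^\circ(x,y)\ge\frac12$. We exchange partners between mass $\eta$ at $(x,y)$ and mass $\eta$ taken from pairs with first coordinate $x_1$. Put $\xi(z)=\eta\,\pi^\circ(x_1,z)/Q(x,x_1)$. Then $\sum_z\xi(z)=\eta$, and $\xi(z)\le\frac12\pi^\circ(x_1,z)$ because $Q(x,x_1)\ge2\eta$. Set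
\[
\pi'=\pi^\circ-\eta\,\delta_{(x,y)}-\sum_z\xi(z)\delta_{(x_1,z)}+\eta\,\delta_{(x_1,y)}+\sum_z\xi(z)\delta_{(x,z)} .
\]
The removed masses sit at different pairs, as $x_1\ne x$, and do not exceed the masses present, so $\pi'\ge0$, $\pi'(x,y)\ge\frac12-\eta\ge\frac14$ and $\pi'(x_1,y)\ge\eta$. In the first marginal $x$ and $x_1$ each lose and gain $\eta$; in the second, $y$ loses and gains $\eta$, and each $z$ loses and gains $\xi(z)$. The cost changes by $-\eta\ell+\eta(\ell-1)+\sum_z\xi(z)\bigl(d(x,z)-d(x_1,z)\bigr)\le-\eta+\eta=0$.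
\end{proof}

For the walk of Example \ref{ex:Z} with $x<y$ and $\pi$ the translation coupling, $\pi'$ gives mass $\frac38$ to $(x,y)$, $\frac14$ to $(x-1,y-1)$, and $\frac18$ to each of $(x+1,y+1)$, $(x+1,y)$, $(x,y+1)$. The distance now performs a symmetric walk that moves by $\pm1$ with probability $\frac18$ each.

Fix $x_1$ and $\pi'$ for each ordered pair $x\ne y$. The \emph{coupled chain} $(X_i,Y_i)$ moves by $\pi'$ off the diagonal; once $X_i=Y_i$, both walkers make the same $Q$-steps. Let $(\mathcal{F}_i)$ be its filtration and $D_i=d(X_i,Y_i)$. Both $X$ and $Y$ are $Q$-chains with respect to $(\mathcal{F}_i)$, so $u_{t-i}(X_i)$ and $u_{t-i}(Y_i)$, $0\le i\le t$, are martingales. The distance $D$ is a nonnegative integer supermartingale, absorbed at $0$, with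
\[
|D_{i+1}-D_i|\le2,\qquad\mathbb{E}[(D_{i+1}-D_i)^2\mid\mathcal{F}_i]\ge\eta\ \text{ on }\{D_i>0\}.
\]
For an integer $r\ge1$ let $T_r=\inf\{i:D_i=0\text{ or }D_i\ge r\}$. If $D_0<r$, then $D_{i\wedge T_r}\le r+1$ for all $i$. The next lemma is the gambler's ruin estimate for $D$.

\begin{lemma}\label{lem:exit}
Let $D_0=\ell\ge1$, let $r\ge1$ be an integer, $n_r=\lceil2(r+1)^2/\eta\rceil$ and $C_0=7/\eta$.
\begin{itemize}
\item[(a)] If $\ell<r$, then $\mathbb{E}T_r\le2(r+1)\ell/\eta$, and $\mathbb{P}(T_r>n+j\mid\mathcal{F}_n)\le2\cdot2^{-j/n_r}$ on $\{T_r>n\}$ for all $n,j\ge0$.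
\item[(b)] If $\ell<r$, then $\mathbb{P}(D_{T_r}\ge r)\le\ell/r$.
\item[(c)] For $n\ge1$, $\mathbb{P}(D_n>0)\le C_0\ell/\sqrt n$. Hence $|u_n(x)-u_n(y)|\le C_0\,d(x,y)/\sqrt n$ for all $x,y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $R=r+1$ and $i<T_r$. Expand $(R-D_{i+1})^2=(R-D_i)^2-2(R-D_i)(D_{i+1}-D_i)+(D_{i+1}-D_i)^2$. Since $R-D_i\ge0$ and $D$ is a supermartingale, $\mathbb{E}[(R-D_{i+1})^2\mid\mathcal{F}_i]\ge(R-D_i)^2+\eta$. As $0\le R-D_{n\wedge T_r}\le R$, summation gives $\eta\,\mathbb{E}[n\wedge T_r]\le R^2-(R-\ell)^2\le2R\ell$; let $n\to\infty$. The same computation started at a time $n<T_r$ gives $\mathbb{E}[T_r-n\mid\mathcal{F}_n]\le R^2/\eta\le n_r/2$, so $\mathbb{P}(T_r>n+n_r\mid\mathcal{F}_n)\le\frac12$ by Markov's inequality. Iterating, $\mathbb{P}(T_r>n+j\mid\mathcal{F}_n)\le2^{-\lfloor j/n_r\rfloor}$.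

(b) By (a), $T_r$ is finite, and optional stopping gives $r\,\mathbb{P}(D_{T_r}\ge r)\le\mathbb{E}D_{T_r}\le\ell$.

(c) Let $r=\lceil\sqrt n\,\rceil$, so $r+1\le3\sqrt n$. If $\ell\ge r$, the bound exceeds $1$. Otherwise $\{D_n>0\}\subseteq\{D_{T_r}\ge r\}\cup\{T_r>n\}$, and (a), (b) give
\[
\mathbb{P}(D_n>0)\le\frac\ell{\sqrt n}+\frac{2(r+1)\ell}{\eta n}\le\frac{7\ell}{\eta\sqrt n}.
\]
Finally $|u_n(x)-u_n(y)|=|\mathbb{E}[f(X_n)-f(Y_n)]|\le\mathbb{P}(X_n\ne Y_n)$.
\end{proof}

The second basic consequence of (A2) is Gaussian concentration at scale $\sqrt n$. We use it in this way: if $X_n$ lies in a set with probability bounded below, then it lies within distance $O(\sqrt n)$ of that set with high probability.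

\begin{lemma}\label{lem:conc}
Let $\psi:V\to\mathbb{R}$ be $1$-Lipschitz, let $n\ge1$, and let $X$ be a $Q$-chain started at $x$ with respect to some filtration.
\begin{itemize}
\item[(a)] $\Psi_i=Q^{n-i}\psi(X_i)$, $0\le i\le n$, is a martingale for that filtration with increments bounded by $2$.
\item[(b)] $\mathbb{P}\bigl(\pm(\psi(X_n)-Q^n\psi(x))\ge z\bigr)\le e^{-z^2/8n}$ for $z\ge0$ and either sign.
\item[(c)] If $\psi\ge0$ and $\mathbb{P}(\psi(X_n)=0)\ge\alpha>0$, then $Q^n\psi(x)\le\sqrt{8n\log(1/\alpha)}$.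
\end{itemize}
\end{lemma}

\begin{proof}
Integrating $|\psi(v)-\psi(w)|\le d(v,w)$ against the coupling of Lemma \ref{lem:coupling} shows that $Q\psi$ is $1$-Lipschitz, hence so is every $Q^j\psi$. An increment of $\Psi$ has the form $\varphi(X_{i+1})-Q\varphi(X_i)$ with $\varphi$ $1$-Lipschitz, and $B_{X_i}(1)$ has diameter at most $2$. This gives (a), and Azuma--Hoeffding for $\pm\Psi$ gives (b). For (c), the lower tail with $z=Q^n\psi(x)$ gives $\alpha\le e^{-z^2/8n}$.
\end{proof}

\subsection{From entropy to volume}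

At time $t\approx r^2$, walkers started anywhere in $B_x(r)$ have mostly forgotten their starting point, so they all land in the same set of $e^{O(H)}$ vertices. A measure that the walk does not increase prevents too much mass from arriving in a small set.

\begin{proof}[Proof of Theorem \ref{thm:volume} from Theorem \ref{thm:entropy}]
Let $r\ge1$, $t=\lceil16C_0^2r^2\rceil$, $\bar H=C_H(1+\log t)$ and $A=\{z:p_t(x,z)\ge e^{-4\bar H}\}$. Then $|A|\le e^{4\bar H}$. The variable $-\log p_t(x,X_t)$ is nonnegative with mean $H_x(t)\le\bar H$, so Markov's inequality gives $p_t(x,A)\ge\frac34$. For $y\in B_x(r)$, Lemma \ref{lem:exit}(c) with $f=\mathbf{1}_A$ gives $p_t(y,A)\ge\frac34-C_0r/\sqrt t\ge\frac12$. The hypothesis $mP\le m$ implies $mQ\le m$ and then $mQ^t\le m$, so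
\[
\tfrac12|B_x(r)|\le\sum_{y\in V}m(y)p_t(y,A)=\sum_{z\in A}(mQ^t)(z)\le\sum_{z\in A}m(z)\le M|A| .
\]
Thus $|B_x(r)|\le2Me^{4C_H}t^{4C_H}\le C'r^{8C_H}$, because $t\le(16C_0^2+1)r^2$.

If $m$ is reversible for $P$, it is reversible for $Q^t$, so $p_t(z,x)=m(x)p_t(x,z)/m(z)\ge p_t(x,z)/M$. By Jensen's inequality,
\[
Q^{2t}(x,x)=\sum_zp_t(x,z)p_t(z,x)\ge\frac1M\mathbb{E}\bigl[e^{\log p_t(x,X_t)}\bigr]\ge\frac1Me^{-H_x(t)}\ge\frac{e^{-C_H}}M\,t^{-C_H}.\qedhere
\]
\end{proof}

\section{A Harnack inequality with fixed errors}\label{sec:harnack1}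

A Harnack inequality compares $u_t(y)$ with a multiple of $u_t(x)$. Without an error term it is false, by the last line of Example \ref{ex:Z}. With $\Lambda=1$ and error $C_0d(x,y)/\sqrt t$ it is Lemma \ref{lem:exit}(c), but that says nothing once $d(x,y)\ge\sqrt t/C_0$. We show that the slope $C_0$ can be traded for an arbitrarily small one, at the price of a large factor $\Lambda$ and a small constant error.

\begin{proposition}\label{prop:harnack1}
For all $b,h\in(0,1)$ there are $\Lambda\ge1$ and $t_0$, depending only on $\eta,b,h$, such that for all $(G,P)\in\mathcal{C}_\eta$, $f:V\to[0,1]$, $x,y\in V$ and $t\ge t_0$,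
\[
u_t(y)\le\Lambda u_t(x)+b+h\,\frac{d(x,y)}{\sqrt t}.
\]
\end{proposition}

\begin{corollary}[positivity spreads]\label{cor:spread}
For $\alpha\in(0,1)$ and $K\ge1$ there are $\varepsilon>0$ and $t_0$, depending only on $\eta,\alpha,K$, such that $t\ge t_0$, $d(x,y)\le K\sqrt t$ and $u_t(y)\ge\alpha$ imply $u_t(x)\ge\varepsilon$.
\end{corollary}

\begin{proof}
Take $b=\alpha/4$, $h=\alpha/(4K)$. Then $\alpha\le\Lambda u_t(x)+\alpha/2$, so $\varepsilon=\alpha/(2\Lambda)$ works.
\end{proof}

The proof of the proposition rests on one elementary principle: a nonnegative supermartingale that starts near $0$ has little room to fluctuate. For an adapted process $N$ write $\langle N\rangle_n=\sum_{i<n}\operatorname{Var}(N_{i+1}\mid\mathcal{F}_i)$.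

\begin{lemma}\label{lem:var}
Let $(N_i)_{0\le i\le n}$ be a nonnegative supermartingale with deterministic $N_0$ and $|N_{i+1}-N_i|\le\gamma$. For $v>0$,
\[
\mathbb{P}(\langle N\rangle_n\ge v)\le\frac{N_0}\gamma+\frac{2\gamma N_0}v .
\]
\end{lemma}

\begin{proof}
We may assume $N_0<\gamma$. Let $\theta=\inf\{i:N_i\ge\gamma\}$ and $\tau=n\wedge\theta$. Then $N_\tau\le2\gamma$, and $\mathbb{P}(\theta\le n)\le N_0/\gamma$ by the maximal inequality. Let $\beta_i=N_i-\mathbb{E}[N_{i+1}\mid\mathcal{F}_i]\ge0$, so that $\mathbb{E}\sum_{i<\tau}\beta_i=N_0-\mathbb{E}N_\tau$. For $i<\theta$,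
\[
\mathbb{E}[N_{i+1}^2\mid\mathcal{F}_i]=\operatorname{Var}(N_{i+1}\mid\mathcal{F}_i)+(N_i-\beta_i)^2\ge\operatorname{Var}(N_{i+1}\mid\mathcal{F}_i)+N_i^2-2\gamma\beta_i .
\]
Summing over $i<\tau$ gives $\mathbb{E}\langle N\rangle_\tau\le\mathbb{E}N_\tau^2+2\gamma(N_0-\mathbb{E}N_\tau)\le2\gamma N_0$. On $\{\theta>n\}$ we have $\langle N\rangle_n=\langle N\rangle_\tau$, and Markov's inequality finishes the proof.
\end{proof}

Fix $b,h\in(0,1)$. For $\Lambda\ge1$ and $t\ge1$ define the extremal slope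
\[
S_t(\Lambda)=\sup\frac{\bigl(u_t(y)-\Lambda u_t(x)-b\bigr)_+}{d(x,y)},\qquad\sigma(\Lambda)=\limsup_{t\to\infty}\sqrt t\,S_t(\Lambda),
\]
the supremum being over the class, all $f$ and all $x\ne y$. Both quantities are nonincreasing in $\Lambda$. The supremum over $f$ makes $S_t$ nonincreasing in $t$, since $Q^{t+1}f=Q^t(Qf)$ and $0\le Qf\le1$. By Lemma \ref{lem:exit}(c), $S_t\le C_0/\sqrt t$ and $\sigma\le C_0$. The supremum over the class is what makes $t_0$ independent of the graph; since $t_0$ is read off from a $\limsup$, the proof gives no explicit value for it.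

\begin{lemma}\label{lem:halving}
There is $c_*=c_*(\eta,b,h)>0$ such that $\Lambda\ge2$ and $\sigma(\Lambda)\ge h$ imply $\sigma(\Lambda/2)\ge\sigma(\Lambda)+c_*$.
\end{lemma}

\begin{proof}[Proof of Proposition \ref{prop:harnack1}]
If $\sigma(2^j)\ge h$, then $\sigma(2^i)\ge h$ for all $i\le j$, and $j$ applications of the lemma give $C_0\ge\sigma(1)\ge h+jc_*$. So $\sigma(2^j)<h$ for some $j$, and then $S_t(2^j)\le h/\sqrt t$ for all $t\ge t_0$. This is the claim for $x\ne y$ with $\Lambda=2^j$, and the case $x=y$ is trivial.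
\end{proof}

The idea of the proof of Lemma \ref{lem:halving} is as follows. Take a pair $x,y$ that nearly attains the extremal slope $S$ and follow the slack in the inequality $u(y)\le\Lambda u(x)+b+Sd(x,y)$ along the coupled chain for a short time $\delta t$. The slack is a nonnegative supermartingale that starts near $0$, so it hardly fluctuates. It is at least $b$ after the walkers meet, so they rarely meet; this is the purpose of $b$. While they are apart, the term $SD_i$ fluctuates, and the move $(x,y)\to(x_1,y)$ leaves $Y$ fixed, so the only term that can cancel this fluctuation is $\Lambda u(X_i)$. This nonnegative martingale therefore fluctuates by a definite amount, so it did not start near $0$. Halving $\Lambda$ then raises the slope of the same pair by a definite amount.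

\begin{proof}[Proof of Lemma \ref{lem:halving}]
Write $\sigma=\sigma(\Lambda)\ge h$ and $S_t=S_t(\Lambda)$. Let $\delta=\min(b/32,\,\eta h^2/2^{18})$ and $0<\nu\le\delta\sigma/4$.

\emph{A nearly extremal pair.} There are arbitrarily large $t$ with $\sqrt t\,S_t\ge\sigma-\nu$ and $\sqrt{t'}S_{t'}\le\sigma+\nu$ for all $t'\ge(1-\delta)t$. Take such a $t$ with $\delta t\ge1$; a further largeness condition is added below. Put $n=\lfloor\delta t\rfloor\ge\delta t/2$ and $S=S_{t-n}$. Since $(1-\delta)(1+\delta)^2\ge1$ for $\delta\le\frac1{32}$, we have $S\le(\sigma+\nu)(1+\delta)/\sqrt t$. Choose a member of the class, $f$, and $x\ne y$ at distance $\ell$ with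
\begin{equation}\label{eq:extremal1}
u_t(y)-\Lambda u_t(x)-b\ge\bigl(S_t-\nu/\sqrt t\bigr)\ell\ge(\sigma-2\nu)\,\ell/\sqrt t .
\end{equation}
The left side is at most $1$ and $2\nu\le\sigma/2$, so $\ell\le2\sqrt t/\sigma$.

\emph{Two processes.} Run the coupled chain from $(x,y)$ and put, for $0\le i\le n$,
\[
W_i=\Lambda u_{t-i}(X_i),\qquad Z_i=SD_i+b-u_{t-i}(Y_i)+W_i .
\]
Then $W$ is a nonnegative martingale and $Z$ is a supermartingale. If $D_i>0$, then $Z_i\ge0$ because $S_{t-i}\le S_{t-n}=S$. If $D_i=0$, then $Z_i=b+(\Lambda-1)u_{t-i}(X_i)\ge b$. By \eqref{eq:extremal1},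
\[
Z_0\le\Bigl(S-S_t+\frac\nu{\sqrt t}\Bigr)\ell\le\frac2\sigma\bigl((\sigma+\nu)(1+\delta)-\sigma+2\nu\bigr)\le\frac2\sigma(\sigma\delta+4\nu)\le4\delta .
\]
For $i<n$, $u_{t-i}(X_i)$ is an average of $u_{t-i-1}$ over $B_{X_i}(1)$, so Lemma \ref{lem:exit}(c) gives $|u_{t-i-1}(X_{i+1})-u_{t-i}(X_i)|\le2C_0/\sqrt{t-n}$, and likewise for $Y$. With $S\le C_0/\sqrt{t-n}$, the increments of $Z$ and $W$ are at most $(4+2\Lambda)C_0/\sqrt{t-n}$. As $\Lambda$ is fixed, we may take $t$ so large that this is at most $\min(32\delta,\,h\sqrt{\delta\eta}/8)$.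

\emph{The walkers stay apart.} By the maximal inequality, $\mathbb{P}(D_i=0\text{ for some }i\le n)\le Z_0/b\le4\delta/b\le\frac18$.

\emph{While they are apart, variance is produced.} Suppose $(X_i,Y_i)=(x',y')$ with $x'\ne y'$ and $i<n$. At time $i+1$ the outcomes $(x',y')$ and $(x_1',y')$ have conditional probabilities at least $\frac14$ and $\eta$. Between these outcomes $W_{i+1}$ differs by $J=\Lambda\bigl(u_{t-i-1}(x_1')-u_{t-i-1}(x')\bigr)$ and $Z_{i+1}$ differs by $J-S$, and one of $|J|$, $|J-S|$ is at least $S/2$. A random variable that takes two values $s,s'$ on disjoint events of probability at least $p,p'$ has variance at least $\min_z\bigl(p(z-s)^2+p'(z-s')^2\bigr)=\frac{pp'}{p+p'}(s-s')^2$, and here $\frac{pp'}{p+p'}=\frac\eta{1+4\eta}\ge\frac\eta2$. Hence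
\[
\operatorname{Var}(W_{i+1}\mid\mathcal{F}_i)+\operatorname{Var}(Z_{i+1}\mid\mathcal{F}_i)\ge\eta S^2/8\quad\text{on }\{D_i>0\}.
\]
Put $\omega^2=n\eta S^2/8$. If the walkers do not meet, $\langle W\rangle_n+\langle Z\rangle_n\ge\omega^2$. Since $S\ge S_t\ge\sigma/(2\sqrt t)$ and $n\ge\delta t/2$, we have $\omega^2\ge\delta\eta h^2/64$.

\emph{The variance is not carried by $Z$.} Lemma \ref{lem:var} with $\gamma=32\delta$ and $v=\omega^2/2$ gives
\[
\mathbb{P}(\langle Z\rangle_n\ge\omega^2/2)\le\frac{4\delta}{32\delta}+\frac{512\,\delta^2}{\omega^2}\le\frac18+\frac{2^{15}\delta}{\eta h^2}\le\frac14 .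
\]

\emph{So $W_0$ is not small.} By the last three steps, $\mathbb{P}(\langle W\rangle_n\ge\omega^2/2)\ge1-\frac18-\frac14=\frac58$. The increments of $W$ are at most $h\sqrt{\delta\eta}/8\le\omega$, so Lemma \ref{lem:var} with $\gamma=\omega$ and $v=\omega^2/2$ gives $\frac58\le5W_0/\omega$. Thus $\Lambda u_t(x)=W_0\ge\omega/8\ge h\sqrt{\delta\eta}/64$.

\emph{Conclusion.} Testing $S_t(\Lambda/2)$ on the same pair and using \eqref{eq:extremal1}, $\ell\le2\sqrt t/\sigma$ and $\sigma\ge h$,
\[
\sqrt t\,S_t(\Lambda/2)\ge\sqrt t\,\frac{u_t(y)-\Lambda u_t(x)-b}\ell+\frac{\sqrt t\,W_0}{2\ell}\ge\sigma-2\nu+\frac{h^2\sqrt{\delta\eta}}{256}.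
\]
Here $t$ is arbitrarily large and $\nu$ arbitrarily small, so $c_*=h^2\sqrt{\delta\eta}/256$ works; it does not depend on $\Lambda$.
\end{proof}

\section{A Harnack inequality with cubic error}\label{sec:harnack2}

In Proposition \ref{prop:harnack1} the factor $\Lambda$ depends on the error $b$, so the inequality is silent about values of $u_t$ far below $b$, which are the values that matter in Proposition \ref{prop:grad}. We now obtain one factor $\Lambda$ for all scales and an error that decays faster than linearly in $d(x,y)/\sqrt t$.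

\begin{proposition}\label{prop:harnack2}
There are $\Lambda\ge1$ and $C$, depending only on $\eta$, such that for all $(G,P)\in\mathcal{C}_\eta$, $f:V\to[0,1]$, $t\ge1$ and $x\ne y$,
\[
u_t(y)\le\Lambda u_t(x)+C\Bigl(\frac{d(x,y)}{\sqrt t}\Bigr)^3 .
\]
\end{proposition}

The exponent $3$ is chosen with Remark \ref{rem:exponent} in mind. The proof again starts from a nearly extremal violation $u_t(y)-\Lambda u_t(x)\ge\gamma$, with $d(x,y)\le\ell$. Run the coupling for a time $2n$, where $n=k\ell^2$ is long enough for the walkers to meet with high probability but short compared with $t$, and let $g=u_{t-2n}$. Where the walkers have not met, extremality bounds $g(Y)-\Lambda g(X)$ by a multiple of $\gamma$ that does not depend on $\Lambda$. Where they have met, this difference is $-(\Lambda-1)g$, a gain. A large $\Lambda$ gives a contradiction if $g$ has mean at least $c\gamma$ on the event of meeting. The difficulty is that the mean of $g(Y_{2n})$ could come entirely from the rare event of not meeting.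 To exclude this we truncate $g$ at a height $\beta$ of order $\gamma$ and divide by $\beta$. The result is a function with values in $[0,1]$ and mean of order one, and Corollary \ref{cor:spread}, applied at time $n$ rather than $t$, shows that its evolution is bounded below at most positions of $Y_n$.

\begin{proof}
\emph{Constants.} They are chosen in the following order; $\Lambda$ comes last. Let $k=\lceil64C_0^2\rceil$ and $C_1=4\cdot2^{3/2}$. Suppose $D_0\le\ell$ and $n=k\ell^2$, and let $\Xi=\max(1,D_{2n}/\ell)$. Azuma--Hoeffding gives $\mathbb{P}(\Xi>j)\le e^{-(j-1)^2/16k}$ for integers $j\ge1$, so $\mathbb{E}[\Xi^3;\Xi>\lambda]\le\sum_{j\ge\lambda}(j+1)^3e^{-(j-1)^2/16k}$ for integers $\lambda\ge1$. The series converges, so there are $C_2$ and an integer $\lambda\ge1$, depending only on $k$, with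
\begin{equation}\label{eq:moments}
\mathbb{E}\,\Xi^3\le C_2,\qquad\mathbb{E}[\Xi^3;\Xi>\lambda]\le\frac1{2C_1}.
\end{equation}
Let $\alpha=1/(4C_1\lambda^3)$ and $K=\sqrt{8\log(1/\alpha)}+\sqrt{8\log8}$, let $\varepsilon,t_0$ be given by Corollary \ref{cor:spread} for $(\alpha,K)$, and let $\ell_0=\max(1,\lceil\sqrt{t_0}\,\rceil)$, $C_3=4(4k)^{3/2}$ and $\Lambda=1+2C_2/\varepsilon$.

\emph{Reduction.} Let $\Phi_t(\ell)=\sup\,(u_t(y)-\Lambda u_t(x))_+\le1$, over the class, all $f$ and all pairs with $1\le d(x,y)\le\ell$. We claim that $\Phi_t(\ell)\le C_3(\ell/\sqrt t)^3$ for all $t\ge1$ and integers $\ell\ge\ell_0$. For $1\le\ell<\ell_0$ this gives $\Phi_t(\ell)\le\Phi_t(\ell_0)\le C_3\ell_0^3(\ell/\sqrt t)^3$, so the proposition follows with $C=C_3\ell_0^3$.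

\emph{A nearly extremal pair.} Suppose the claim fails. Then for some $N$ the number
\[
\phi=\sup\bigl\{\Phi_t(\ell)(\sqrt t/\ell)^3:\ 1\le t\le N,\ \ell\ge\ell_0\bigr\}
\]
exceeds $C_3$; the restriction $t\le N$ makes it finite, $\phi\le N^{3/2}$. Choose $t\le N$, $\ell\ge\ell_0$, a member of the class, $f$, and $x\ne y$ with $d(x,y)\le\ell$ and
\[
u_t(y)-\Lambda u_t(x)\ge\gamma:=\tfrac14\phi\,(\ell/\sqrt t)^3>0 .
\]
As $\gamma\le1$, we get $(\ell/\sqrt t)^3\le4/C_3=(4k)^{-3/2}$, that is, $4n\le t$ for $n=k\ell^2$. Let $g=u_{t-2n}$, where $t/2\le t-2n\le N$. By the definition of $\phi$, for all vertices $v\ne w$,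
\begin{equation}\label{eq:apriori}
g(w)-\Lambda g(v)\le\phi\Bigl(\frac{\max(d(v,w),\ell)}{\sqrt{t/2}}\Bigr)^3=C_1\gamma\,\max\bigl(1,d(v,w)/\ell\bigr)^3 .
\end{equation}
Run the coupled chain from $(x,y)$ and let $\Gamma=(g(Y_{2n})-\Lambda g(X_{2n}))_+$. Splitting $\mathbb{E}[g(Y_{2n})-\Lambda g(X_{2n})]=u_t(y)-\Lambda u_t(x)$ according to whether the walkers have met,
\begin{equation}\label{eq:split}
\gamma\le\mathbb{E}[\Gamma;D_{2n}>0]-(\Lambda-1)\,\mathbb{E}[g(X_{2n});D_{2n}=0].
\end{equation}

\emph{The truncated function has large mean.} Let $\beta=C_1\lambda^3\gamma$. By \eqref{eq:apriori} and \eqref{eq:moments}, $\mathbb{E}[\Gamma;D_{2n}>0,\,\Xi>\lambda]\le\gamma/2$, so \eqref{eq:split} gives $\mathbb{E}[\Gamma;D_{2n}>0,\,\Xi\le\lambda]\ge\gamma/2$. On the latter event $\Gamma\le\beta$ by \eqref{eq:apriori}, and $\Gamma\le g(Y_{2n})$ always. Hence $\mathbb{E}[g(Y_{2n})\wedge\beta]\ge\gamma/2$. Put $w_s=Q^s\bigl((g\wedge\beta)/\beta\bigr)\in[0,1]$. Then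
\[
\mathbb{E}\,w_n(Y_n)=w_{2n}(y)\ge\frac\gamma{2\beta}=2\alpha .
\]

\emph{Positivity spreads to most positions.} Let $U=\{w_n\ge\alpha\}$. From $2\alpha\le\alpha+\mathbb{P}(Y_n\in U)$ we get $\mathbb{P}(Y_n\in U)\ge\alpha$. For $\psi=d(\cdot,U)$, Lemma \ref{lem:conc}(c) gives $Q^n\psi(y)\le\sqrt{8n\log(1/\alpha)}$, and Lemma \ref{lem:conc}(b) with $z=\sqrt{8n\log8}$ gives $\mathbb{P}(d(Y_n,U)\le K\sqrt n)\ge\frac78$. Since $n\ge\ell_0^2\ge t_0$, Corollary \ref{cor:spread} gives $w_n\ge\varepsilon$ within distance $K\sqrt n$ of $U$. So $\mathbb{P}(w_n(Y_n)\ge\varepsilon)\ge\frac78$.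

\emph{The gain.} By Lemma \ref{lem:exit}(c), $\mathbb{P}(D_n>0)\le C_0/\sqrt k\le\frac18$. On $\{D_n=0\}$ we have $X_{2n}=Y_{2n}$, and the Markov property at time $n$ gives
\[
\mathbb{E}[g(X_{2n});D_{2n}=0]\ge\mathbb{E}[(g\wedge\beta)(Y_{2n});D_n=0]=\beta\,\mathbb{E}[w_n(Y_n);D_n=0]\ge\tfrac34\varepsilon\beta\ge\tfrac34\varepsilon C_1\gamma .
\]
By \eqref{eq:apriori} and \eqref{eq:moments}, the first term in \eqref{eq:split} is at most $C_1C_2\gamma$. Therefore $\gamma\le C_1C_2\gamma-\frac{2C_2}\varepsilon\cdot\frac34\varepsilon C_1\gamma=-\frac12C_1C_2\gamma<0$, a contradiction.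
\end{proof}

\section{Proof of the gradient estimate}\label{sec:grad}

Let $\Lambda$ be as in Proposition \ref{prop:harnack2}, let $x\sim y$ and $a=u_t(x)$. Start the coupled chain at $(x,y)$ and stop it when the walkers meet or reach distance $r$. Only the second outcome contributes to $u_t(x)-u_t(y)$, it has probability at most $1/r$, and on it the Harnack inequality bounds the contribution by $\Lambda u_{t-T}(X_T)+C(r/\sqrt t)^3$. If the martingale $u_{t-i}(X_i)$ kept its mean $a$ on this event, we would obtain the bound $\frac Cr\bigl(a+(r/\sqrt t)^3\bigr)$, and $r\approx a^{1/3}\sqrt t$ would finish the proof. But the event is rare, and it may be correlated with large values of the martingale. We rule this out by a second use of the Harnack inequality, which bounds $u$ by the cube of a distance function; distance functions give martingales with bounded increments, whose moments depend only on elapsed time. So we need the law of the stopping time.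

\begin{lemma}\label{lem:tail}
Let $D_0=1$, $r\ge2$ and $T=T_r$. There are $C,c_1>0$ depending only on $\eta$ with
\[
\mathbb{P}(T>j)\le\frac{Cr}j\,e^{-c_1j/r^2}\quad(j\ge1),\qquad\mathbb{E}\,T^3\le Cr^5 .
\]
\end{lemma}

\begin{proof}
By Lemma \ref{lem:exit}(a), $\mathbb{E}T\le Cr$ and $n_r\le Cr^2$. Let $i=\lfloor j/2\rfloor$. Markov's inequality gives $\mathbb{P}(T>i)\le\mathbb{E}T/(i+1)\le2\,\mathbb{E}T/j$, and Lemma \ref{lem:exit}(a) gives $\mathbb{P}(T>j)\le\mathbb{P}(T>i)\cdot2\cdot2^{-j/(2n_r)}$. This is the first bound. For the second, $(j+1)^3-j^3\le7j^2$ for $j\ge1$, and $\sum_{j\ge1}je^{-sj}=(2\sinh(s/2))^{-2}\le s^{-2}$ for $s>0$, so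
\[
\mathbb{E}\,T^3=\sum_{j\ge0}\bigl((j+1)^3-j^3\bigr)\mathbb{P}(T>j)\le1+Cr\sum_{j\ge1}je^{-c_1j/r^2}\le Cr^5.\qedhere
\]
\end{proof}

Thus $T$ behaves like a variable that is of order $r^2$ with probability of order $1/r$. The next lemma is the control of the correlation.

\begin{lemma}\label{lem:corr}
Let $x\sim y$, $t\ge64$, $2\le r\le\sqrt t/4$, $a=u_t(x)$, $s=\lfloor t/2\rfloor$, and $T=T_r$ for the coupled chain started at $(x,y)$. Then
\[
\mathbb{E}\bigl[u_{t-T}(X_T);\,D_T\ge r,\ T\le s\bigr]\le\frac Cr\Bigl(a+\Bigl(\frac r{\sqrt t}\Bigr)^3\Bigr).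
\]
\end{lemma}

\begin{proof}
\emph{Blocks of time.} Lemma \ref{lem:conc} needs a deterministic time. At time $s$ the walker has spread over distance $\sqrt t$, and the cubic error would be of order one; the time must be close to $T$. We therefore cut time into blocks of length $r^2$. For $k\ge1$ with $(k-1)r^2\le s$ let
\[
s_k=kr^2,\qquad A_k=\{D_T\ge r,\ s_k-r^2<T\le s_k\},\qquad g_k=u_{t-s_k}.
\]
Then $s_k\le t/2+t/16$, so $t-s_k\ge t/4$. Since $T\ge1$, the disjoint events $A_k$ cover $\{D_T\ge r,T\le s\}$. Lemma \ref{lem:exit}(b) gives $\sum_k\mathbb{P}(A_k)\le1/r$, and for $k\ge2$ Lemma \ref{lem:tail} with $j=(k-1)r^2$ gives $\mathbb{P}(A_k)\le\frac Cre^{-c_1(k-1)}$. Hence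
\begin{equation}\label{eq:Ak}
\mathbb{P}(A_k)\le\frac Cr\,e^{-c_1k}\qquad\text{for all }k\ge1.
\end{equation}
As $A_k\in\mathcal{F}_{T\wedge s_k}$, optional stopping of $u_{t-i}(X_i)$ between $T\wedge s_k$ and $s_k$ gives $\mathbb{E}[u_{t-T}(X_T);A_k]=\mathbb{E}[g_k(X_{s_k});A_k]$.

\emph{Comparison with a distance function.} Let $U_k=\{g_k\le2a\}$ and $\psi_k=d(\cdot,U_k)$. Since $\mathbb{E}g_k(X_{s_k})=a$, Markov's inequality gives $\mathbb{P}(X_{s_k}\in U_k)\ge\frac12$ (if $a=0$ the probability is $1$); in particular $U_k\ne\emptyset$. Comparing a vertex outside $U_k$ with a nearest point of $U_k$ by Proposition \ref{prop:harnack2} at time $t-s_k\ge t/4$, we obtain everywhere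
\begin{equation}\label{eq:compare}
g_k\le2\Lambda a+C\,\psi_k^3/t^{3/2}.
\end{equation}

\emph{Third moment of the distance on $A_k$.} Let $\Psi_i=Q^{s_k-i}\psi_k(X_i)$ for $i\le s_k$ and $\Psi_i=\Psi_{s_k}$ for $i>s_k$. By Lemma \ref{lem:conc} this is an $(\mathcal{F}_i)$-martingale with increments bounded by $2$, and $0\le\Psi_0\le\sqrt{8s_k\log2}\le3\sqrt k\,r$. Write
\[
\psi_k(X_{s_k})=\Psi_{s_k}\le\Psi_0+|\Psi_T-\Psi_0|+|\Psi_{s_k}-\Psi_T|
\]
and treat the three terms separately. By \eqref{eq:Ak}, $\Psi_0^3\,\mathbb{P}(A_k)\le Ck^{3/2}e^{-c_1k}r^2$. For the second term, \eqref{eq:burk} with $p=6$ between $0$ and $T$ and Lemma \ref{lem:tail} give $\mathbb{E}|\Psi_T-\Psi_0|^6\le C\,\mathbb{E}T^3\le Cr^5$, so by Cauchy--Schwarz and \eqref{eq:Ak}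
\[
\mathbb{E}\bigl[|\Psi_T-\Psi_0|^3;A_k\bigr]\le(Cr^5)^{1/2}\Bigl(\frac Cre^{-c_1k}\Bigr)^{1/2}=Cr^2e^{-c_1k/2}.
\]
For the third term, on $A_k$ we have $T=T\wedge s_k$ and $s_k-T\le r^2$, so \eqref{eq:burk} with $p=3$, $\tau=T\wedge s_k$, $\tau'=s_k$, $A=A_k$ gives $\mathbb{E}[|\Psi_{s_k}-\Psi_T|^3;A_k]\le Cr^3\,\mathbb{P}(A_k)\le Cr^2e^{-c_1k}$. Summing over $k$, $\sum_k\mathbb{E}[\psi_k(X_{s_k})^3;A_k]\le Cr^2$. With \eqref{eq:compare},
\[
\sum_k\mathbb{E}[g_k(X_{s_k});A_k]\le2\Lambda a\sum_k\mathbb{P}(A_k)+\frac{Cr^2}{t^{3/2}}\le\frac Cr\Bigl(a+\Bigl(\frac r{\sqrt t}\Bigr)^3\Bigr).\qedhere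
\]
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:grad}]
For $t<64$ the claim holds with $C=512$, so let $t\ge64$ and $a=u_t(x)$. For $v\ne w$ and $n\ge1$,
\begin{equation}\label{eq:twosided}
|u_n(v)-u_n(w)|\le\Lambda u_n(v)+C\bigl(d(v,w)/\sqrt n\bigr)^3:
\end{equation}
the left side is at most $u_n(v)$ if $u_n(w)<u_n(v)$, and otherwise at most $u_n(w)$, to which Proposition \ref{prop:harnack2} applies.

We first show that for every integer $1\le r\le\sqrt t/4$,
\begin{equation}\label{eq:step1}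
|u_t(x)-u_t(y)|\le\frac Cr\Bigl(a+\Bigl(\frac r{\sqrt t}\Bigr)^3\Bigr).
\end{equation}
For $r=1$ this is \eqref{eq:twosided}. Let $r\ge2$, and let $T,s$ be as in Lemma \ref{lem:corr}. The martingale $u_{t-i}(X_i)-u_{t-i}(Y_i)$ is bounded by $1$ and vanishes once $D_i=0$. Stopping it at $T\wedge s$ gives
\[
|u_t(x)-u_t(y)|\le\mathbb{E}\bigl[|u_{t-T}(X_T)-u_{t-T}(Y_T)|;\,D_T\ge r,\ T\le s\bigr]+\mathbb{P}(T>s).
\]
With $\xi=t/r^2\ge16$ and $s\ge t/3$, Lemma \ref{lem:tail} gives $\mathbb{P}(T>s)\le\frac Cr\xi^{-1}e^{-c_1\xi/3}\le\frac Cr\xi^{-3/2}=\frac Cr(r/\sqrt t)^3$. On $\{D_T\ge r,T\le s\}$ we have $D_T\le r+1\le2r$ and $t-T\ge t/2$, so by \eqref{eq:twosided} the integrand is at most $\Lambda u_{t-T}(X_T)+C(r/\sqrt t)^3$. Lemma \ref{lem:corr} and $\mathbb{P}(D_T\ge r)\le1/r$ give \eqref{eq:step1}.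

It remains to choose $r$. Let $\rho=\frac18a^{1/3}\sqrt t$. If $\rho\ge1$, take $r=\lceil\rho\rceil\in[\rho,2\rho]$, which is at most $\sqrt t/4$ because $a\le1$. Then $a/r\le8a^{2/3}/\sqrt t$ and $\frac1r(r/\sqrt t)^3=r^2t^{-3/2}\le a^{2/3}/\sqrt t$. If $\rho<1$, then $a<512\,t^{-3/2}$, and \eqref{eq:step1} with $r=1$ gives the bound $Ct^{-3/2}$. In both cases the proposition follows.
\end{proof}

This completes the proofs of Theorems \ref{thm:entropy}, \ref{thm:volume} and \ref{thm:main}.

\begin{thebibliography}{1}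

\bibitem{BRT}
Brian Benson, Peter Ralli, Prasad Tetali,
\emph{Volume growth, curvature, and Buser-type inequalities in graphs},
arXiv:1802.01952 (2018).

\end{thebibliography}
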